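\title{Finite groups invariably generated by elements of coprime prime-power order are quotients of minimal-exponent groups}

\begin{abstract}
A finite group is called PCIG if it is invariably generated by elements whose orders are pairwise coprime prime powers, and it is called minimal-exponent if every proper subgroup has smaller exponent. We prove that every PCIG group $G$ is an epimorphic image of a minimal-exponent group $H$, which can be chosen with the same prime divisors as $G$ and with nilpotent kernel. Thus the PCIG groups are exactly the epimorphic images of minimal-exponent groups. The main tool is valid for all finite groups: given a $p$-element $g$ of $G$, there is an extension of $G$ by a finite $p$-group in which every $p$-element of maximal order lies over a conjugate of a generator of $\langle g\rangle$.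
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite, except for the free groups and their subgroups in Section~\ref{sec:step}. We write $g^x=x^{-1}gx$. A subset $\{g_1,\dots,g_d\}$ of a group $G$ \emph{invariably generates} $G$ if $\{g_1^{x_1},\dots,g_d^{x_d}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$; equivalently, no proper subgroup of $G$ meets the conjugacy class of every $g_i$. The group $G$ is \emph{prime-power coprimely-invariably generated}, or \emph{PCIG}, if it is invariably generated by a subset $\{g_1,\dots,g_d\}$ such that the orders $|g_1|,\dots,|g_d|$ are prime powers and pairwise coprime. The group $G$ is a \emph{minimal-exponent group} if $\exp(K)<\exp(G)$ for every proper subgroup $K$ of $G$. Since $\exp(K)$ divides $\exp(G)$, this says that no proper subgroup has the same exponent as $G$.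

For $p$-groups the two notions agree: a PCIG $p$-group is generated by one element, and a $p$-group contains a cyclic subgroup of the same exponent, so both conditions mean that the group is cyclic. The group $S_3$, of exponent $6$ and with proper subgroups of order at most $3$, also has both properties. In general, it is known that every minimal-exponent group is PCIG, that every epimorphic image of a PCIG group is PCIG, and that there are PCIG groups that are not minimal-exponent; the short arguments are recalled in Section~\ref{sec:longest}. So the class of PCIG groups contains all epimorphic images of minimal-exponent groups, and the following question, from the paper \cite{DL} of Detomi and Lucchini, asks whether it contains anything else.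

\begin{quote}
\emph{Is every PCIG group an epimorphic image of a minimal-exponent group?}
\end{quote}

There is a reason to doubt it. A minimal-exponent group is invariably generated by its elements of \emph{maximal} prime-power order, whichever ones we choose. In a PCIG group the invariable generators are special elements; they may have small order, and some primes may not be used at all. To write such a group $G$ as a quotient of a minimal-exponent group, one wants an extension of $G$ in which the special elements acquire lifts of larger order than all other elements, and relations in $G$ tie the orders of lifts of different elements together (Example~\ref{ex:cube} shows this in $C_2^3$). Nevertheless the answer is yes.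

For a prime $p$, a \emph{$p$-element} is an element of $p$-power order, including $1$. We write $n_p$ for the $p$-part of a positive integer $n$ and $\pi(G)$ for the set of primes dividing $|G|$.

\begin{theorem}\label{thm:A}
If $G$ is a PCIG group, then there are a minimal-exponent group $H$ and an epimorphism $H\to G$ with nilpotent kernel.
\end{theorem}

This follows from a more precise statement, which describes each invariable generating family in terms of elements of maximal order in a suitable $H$.

\begin{theorem}\label{thm:B}
Let $G$ be a finite group, and for each $p\in\pi(G)$ let $g_p\in G$ be a $p$-element (possibly $1$). The following are equivalent: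
\begin{itemize}
\item[(a)] $\{g_p : p\in\pi(G)\}$ invariably generates $G$;
\item[(b)] there are a minimal-exponent group $H$ with $\pi(H)=\pi(G)$ and an epimorphism $\varphi\colon H\to G$ with nilpotent kernel such that, for every $p\in\pi(G)$, every $p$-element of $H$ of order $\exp(H)_p$ is mapped by $\varphi$ to a $G$-conjugate of a generator of $\langle g_p\rangle$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:char}
For a finite group $G$ the following are equivalent:
\begin{itemize}
\item[(i)] $G$ is PCIG;
\item[(ii)] $G$ is an epimorphic image of a minimal-exponent group;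
\item[(iii)] $G\cong H/N$ with $H$ minimal-exponent, $N$ nilpotent and $\pi(H)=\pi(G)$.
\end{itemize}
\end{corollary}

The work lies in the following fact, which concerns one prime and makes no reference to generation.

\begin{proposition}\label{prop:main}
Let $G$ be a finite group, $p$ a prime and $g\in G$ a $p$-element (possibly $1$). There are a finite group $\Gamma$ and an epimorphism $\psi\colon\Gamma\to G$ whose kernel is a $p$-group, such that every $p$-element of $\Gamma$ of order $\exp(\Gamma)_p$ maps to a $G$-conjugate of a generator of $\langle g\rangle$.
\end{proposition}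

Section~\ref{sec:longest} explains, with an example of order $18$, why Proposition~\ref{prop:main} is the statement to aim for. Section~\ref{sec:unitri} isolates the mechanism, a formula for $p^k$-th powers of unitriangular matrices. Section~\ref{sec:step} uses it to improve the order of a lift of $g$ by one factor $p$ relative to its competitors, Section~\ref{sec:iter} iterates this step, and Section~\ref{sec:primes} combines the primes and proves the theorems.

\section{Longest elements}\label{sec:longest}

The exponent of $G$ is the least common multiple of the orders of its elements, and an element $y$ has a power of order $|y|_p$. Hence $\exp(G)_p$ is the largest order of a $p$-element of $G$. We call a $p$-element of order $\exp(G)_p$ a \emph{longest $p$-element} of $G$. A conjugate of a longest $p$-element is again one.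

For $g\in G$ let $\mathcal C(g)$ be the set of all $G$-conjugates of generators of $\langle g\rangle$. An element of $\mathcal C(g)$ generates $\langle g^x\rangle$ for some $x\in G$, so
\begin{equation}\label{eq:class}
\text{a subgroup of $G$ meets $\mathcal C(g)$ if and only if it contains a conjugate of $g$.}
\end{equation}
Proposition~\ref{prop:main} says that $\psi$ maps the longest $p$-elements of $\Gamma$ into $\mathcal C(g)$. No smaller target is possible: the set of longest $p$-elements is nonempty and closed under conjugation and under powers with exponent prime to $p$, so its image is closed under the same operations in $G$, and if it lies in $\mathcal C(g)$ it is all of $\mathcal C(g)$.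

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(1)] If $H$ is minimal-exponent and $h_p$ is a longest $p$-element of $H$ for each $p\in\pi(H)$, then the elements $h_p$ generate $H$.
\item[(2)] Every minimal-exponent group is PCIG.
\item[(3)] Every epimorphic image of a PCIG group is PCIG.
\item[(4)] Every group $\Gamma$ has a minimal-exponent subgroup $H$ with $\exp(H)=\exp(\Gamma)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) The exponent of $K=\langle h_p:p\in\pi(H)\rangle$ is divisible by $\exp(H)_p$ for every $p\in\pi(H)$, so $\exp(K)=\exp(H)$ and $K$ is not proper.

(2) Choose $h_p$ as in (1). Their orders are pairwise coprime prime powers, and (1) applies to any conjugates of them.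

(3) Let $\varphi\colon G\to\bar G$ be onto and let $\{g_1,\dots,g_d\}$ be as in the definition of PCIG for $G$. The order of $\varphi(g_i)$ divides $|g_i|$, so these orders are pairwise coprime prime powers. Given $\bar x_i\in\bar G$, choose $x_i\in G$ with $\varphi(x_i)=\bar x_i$; then $\langle\varphi(g_i)^{\bar x_i}:1\le i\le d\rangle=\varphi(\langle g_i^{x_i}:1\le i\le d\rangle)=\bar G$.

(4) Let $H\le\Gamma$ have least order subject to $\exp(H)=\exp(\Gamma)$. If $K$ is a proper subgroup of $H$, then $\exp(K)$ divides $\exp(H)$ and differs from it by the choice of $H$.
\end{proof}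

Part (4) shows what is needed for Theorem~\ref{thm:A}. It suffices to find an epimorphism $\psi\colon\Gamma\to G$ such that \emph{every subgroup of $\Gamma$ of full exponent maps onto $G$}. Such a subgroup contains a longest $p$-element of $\Gamma$ for each $p$, and we have no control over which one. If all longest $p$-elements map into $\mathcal C(g_p)$, then \eqref{eq:class} and invariable generation finish the argument.

\begin{example}\label{ex:18}
Let $G=S_3\times C_3=\langle a,s\rangle\times\langle c\rangle$ with $|a|=|c|=3$, $|s|=2$ and $sas=a^{-1}$. Then $\exp(G)=6$ and $\langle s,c\rangle$ is a proper subgroup of exponent $6$, so $G$ is not minimal-exponent. But $\{s,ac\}$ invariably generates $G$. Indeed, the conjugates of $s$ are the three involutions $a^is$ and the conjugates of $ac$ are $ac$ and $a^{-1}c$. Each involution interchanges these two elements, so a subgroup containing an involution and one of them contains $(ac)(a^{-1}c)^{-1}=a^2$, hence $a$, $c$ and $s$. Thus $G$ is PCIG. The defect of $G$ is that $a$ and $c$ are longest $3$-elements as well as the four elements $a^{\pm1}c^{\pm1}$ of $\mathcal C(ac)$.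

To repair it, let $B=\mathbb F_3^3$, let $\sigma$ be the cyclic shift of coordinates and $\tau=-1$, and let $H=B\rtimes(\langle\sigma\rangle\times\langle\tau\rangle)$, of order $162$, with product $(b,h)(b',h')=(b+hb',hh')$. Put $\Sigma(b)=b_1+b_2+b_3$. Since $\Sigma(\sigma^i\tau^jb)=(-1)^j\Sigma(b)$, the map $\varphi(b,\sigma^i\tau^j)=a^{\Sigma(b)}c^is^j$ is an epimorphism $H\to G$, with kernel of order $9$. The $3$-elements of $H$ are the elements $(b,\sigma^i)$, and
\begin{equation}\label{eq:wreath}
(b,\sigma^i)^3=(b+\sigma^ib+\sigma^{2i}b,\,1)=\bigl(\Sigma(b)\,i^2\,(1,1,1),\,1\bigr),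
\end{equation}
because $i^2=1$ in $\mathbb F_3$ for $i\ne0$, while $3b=0$ for $i=0$. So $(b,\sigma^i)$ has order $9$ exactly when $\Sigma(b)\neq0$ and $i\neq0$, that is, when its image lies in $\mathcal C(ac)$. Hence $\exp(H)=18$, and a subgroup $K$ of exponent $18$ contains an involution and an element of order $9$, so $\varphi(K)=G$ by \eqref{eq:class}. In fact $K=H$: the group $K$ contains an element $(b,1)$ over $a$ and an element $(b',\sigma)$ over $c$, so $K\cap B$ is a $\sigma$-invariant subspace containing $b$; as $(\sigma-1)^2b=(1+\sigma+\sigma^2)b=\Sigma(b)(1,1,1)\neq0$ and $(\sigma-1)^3=\sigma^3-1=0$, the vectors $b,(\sigma-1)b,(\sigma-1)^2b$ form a basis of $B$, and $K\supseteq B\supseteq\ker\varphi$. So $H$ is a minimal-exponent group with quotient $G$.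
\end{example}

In \eqref{eq:wreath} the cube of an element is given by a product $\Sigma(b)\cdot i\cdot i$ of three linear forms on $\langle a,c\rangle\cong\mathbb F_3^2$. This product vanishes on the lines $\langle a\rangle$ and $\langle c\rangle$ but not on their span, which no single linear form can do. The next section produces such power maps at will.

\section{Powers of unitriangular matrices}\label{sec:unitri}

Let $U_n(\mathbb F_p)$ be the group of upper triangular $n\times n$ matrices over $\mathbb F_p$ with all diagonal entries equal to $1$. It has order $p^{n(n-1)/2}$. Let $E_{ij}$ denote the matrix units.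

\begin{lemma}\label{lem:unitri}
Let $k\ge0$, $d=p^k$ and $U=U_{d+1}(\mathbb F_p)$. The maps $u\mapsto u_{j,j+1}$ $(1\le j\le d)$ are homomorphisms $U\to(\mathbb F_p,+)$, and for all $u\in U$
\[
u^{p^k}=I+\Bigl(\prod_{j=1}^d u_{j,j+1}\Bigr)E_{1,d+1},\qquad u^{p^{k+1}}=I .
\]
\end{lemma}

\begin{proof}
In $(uv)_{j,j+1}=\sum_m u_{jm}v_{m,j+1}$ only $m=j$ and $m=j+1$ contribute, which gives $v_{j,j+1}+u_{j,j+1}$. Put $\nu=u-I$, a strictly upper triangular matrix. The $(i,j)$-entry of $\nu^n$ is the sum of the products $\nu_{i_0i_1}\nu_{i_1i_2}\cdots\nu_{i_{n-1}i_n}$ over all chains $i=i_0<i_1<\dots<i_n=j$ in $\{1,\dots,d+1\}$. For $n=d$ the only chain is $1<2<\dots<d+1$, and for $n>d$ there is none. So $\nu^d=(\prod_j u_{j,j+1})E_{1,d+1}$ and $\nu^{pd}=0$, since $pd>d$. As $I$ and $\nu$ commute and the characteristic is $p$, the binomial theorem gives $(I+\nu)^{p^m}=I+\nu^{p^m}$ for all $m\geq0$. Take $m=k$ and $m=k+1$.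
\end{proof}

So an element of $U$ has order $p^{k+1}$ if all its superdiagonal entries are nonzero, and order at most $p^k$ otherwise. For $p=d=2$ the group $U_3(\mathbb F_2)$ has order $8$, and its elements of order $4$ are those with superdiagonal $(1,1)$; this proves Proposition~\ref{prop:main} for $G=\mathbb F_2^2$ and $g=(1,1)$. Here the lifts of the two other involutions still have order $2$. One dimension higher this is no longer possible.

\begin{example}\label{ex:cube}
Let $G=\langle a,b,c\rangle\cong C_2^3$, let $g=abc$, and let $X$ be the set of the six other involutions.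

\emph{The order of $g$ cannot be raised alone.} Let $\psi\colon\Gamma\to G$ be an epimorphism such that every element of $\psi^{-1}(X)$ has order $2$, and let $\gamma$ lie over $g$. Choose $\hat a,\hat b$ over $a,b$ and put $\hat c=(\hat a\hat b)^{-1}\gamma$, which lies over $c$. The six elements $\hat a,\hat b,\hat c,\hat a\hat b,\hat a\hat c,\hat b\hat c$ lie over $X$, so they are involutions, and therefore $\hat a,\hat b,\hat c$ commute in pairs. Hence $\gamma=\hat a\hat b\hat c$ satisfies $\gamma^2=1$.

\emph{It can be raised faster than the others.} Identify $G$ with $\mathbb F_2^3$, so that $g=(1,1,1)$ is the only vector with all coordinates nonzero. We need $d$ to be a power of $2$, so we take $d=4$ and use the third coordinate twice. Let $\Gamma=\{u\in U_5(\mathbb F_2):u_{34}=u_{45}\}$ and $\psi(u)=(u_{12},u_{23},u_{34})$. By Lemma~\ref{lem:unitri}, $\Gamma$ is a $2$-group, $\psi$ is an epimorphism onto $G$, and $u^4=I+u_{12}u_{23}u_{34}^2E_{15}$. So the elements over $g$ have order $8$ and all other elements have order at most $4$.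
\end{example}

The second half of the example depends on $G$ being an $\mathbb F_p$-vector space. A general group $G$ may have no nonzero homomorphism to $\mathbb F_p$. The remedy is to write $G=F/R$ with $F$ free and to apply the same construction to $R$, whose largest elementary abelian $p$-quotient takes the place of the vector space.

\section{Gaining one factor of \texorpdfstring{$p$}{p}}\label{sec:step}

\begin{lemma}\label{lem:step}
Let $G$ be a finite group, $p$ a prime, $X\ne\emptyset$ a conjugation-invariant set of $p$-elements of $G$, and $g\in G$ a $p$-element such that no generator of $\langle g\rangle$ lies in $X$. Put $|g|=p^f$ and $p^e=\max\{|x|:x\in X\}$, and assume $f\le e$. Then there are an integer $k\ge0$, a finite group $\Gamma$, an epimorphism $\psi\colon\Gamma\to G$ whose kernel is a $p$-group, and an element $\gamma\in\Gamma$ with $\psi(\gamma)=g$, such that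
\[
|\gamma|=p^{f+k+1}\qquad\text{and}\qquad|\delta|\le p^{e+k}\ \text{ for all }\delta\in\psi^{-1}(X).
\]
\end{lemma}

Example~\ref{ex:cube} is a case with $e=f=1$ in which $k=0$ is impossible and $k=1$ works.

\subsection*{The module $L$}
Let $a_1,\dots,a_n$ generate $G$, and let $F$ be the free group on $y_1,\dots,y_n,t$. Let $F\to G$, $y\mapsto\bar y$, be the epimorphism with $\bar y_i=a_i$ and $\bar t=1$, and let $R$ be its kernel. The purpose of the redundant generator $t$ will appear in Step~1. By the Nielsen--Schreier theorem, a subgroup of finite index in a free group of finite rank is free of finite rank; let $r_1,\dots,r_m$ be a basis of $R$. Let $R^p[R,R]$ be the subgroup generated by all $p$-th powers and commutators of elements of $R$, and put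
\[
L=R/R^p[R,R]\cong\mathbb F_p^{\,m},
\]
written additively, with $[r]\in L$ the image of $r\in R$. Every homomorphism from $R$ to an elementary abelian $p$-group factors through $L$. The subgroup $R^p[R,R]$ is characteristic in $R$, so $F$ acts on $L$ by $y\cdot[r]=[yry^{-1}]$. Since $L$ is abelian, $R$ acts trivially, and $L$ is a finite left $\mathbb F_pG$-module. If $y\in F$ and $\bar y$ has order $q$, then $y^q\in R$, and since $y$ commutes with $y^q$,
\begin{equation}\label{eq:fix}
\bar y\cdot[y^q]=[y^q].
\end{equation}

The group $\Gamma$ will be a quotient $F/M$ with $M\le R$. The order of $yM$ is $q$ times the order of $y^q M$, so the vectors $[y^q]$ are the first approximation to the orders of lifts. The competitors of $g$ are recorded by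
\[
S=\{[\hat x^{\,p^e}] : \hat x\in F,\ \bar{\hat x}\in X,\ |\bar{\hat x}|=p^e\}\subseteq L .
\]
This set is finite because $L$ is, and nonempty by the definition of $e$. It is $G$-invariant: $y\hat x^{\,p^e}y^{-1}=(y\hat xy^{-1})^{p^e}$, and the image of $y\hat xy^{-1}$ is a conjugate of $\bar{\hat x}$, so it lies in $X$ and has order $p^e$. The element $g$ is recorded by $l=[\hat g^{\,p^f}]$, for a lift $\hat g\in F$ of $g$ that we are free to choose.

The obvious attempt is to let $M$ be the preimage in $R$ of the span of $S$. In $F/M$ all elements over $X$ have order at most $p^e$, and $\hat gM$ has order $p^{f+1}$ if $l$ is outside the span of $S$. This would give the lemma with $k=0$, so in Example~\ref{ex:cube} the vector $l$ lies in the span of $S$ for every choice of $\hat g$. What can always be arranged is weaker: $l$ lies on none of the finitely many subspaces $\mathbb F_ps$ with $s\in S$. That is enough to separate $l$ from $S$ by a product of linear forms.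

\begin{proof}[Proof of Lemma~\ref{lem:step}]
We keep the notation $F$, $R$, $L$, $S$.

\medskip\noindent\emph{Step 1: a lift $\hat g$ of $g$ such that $l=[\hat g^{\,p^f}]$ is nonzero and has stabilizer $\langle g\rangle$ in $G$.}
What we know about a vector $s\in S$ is that, by \eqref{eq:fix}, it is fixed by an element of $X$ of order $p^e$. To keep $l$ away from the multiples of $s$, we make the stabilizer of $l$ as small as \eqref{eq:fix} permits. In the regular module $\mathbb F_pG$ the vector $\sum_{u\in\langle g\rangle}u$ has stabilizer $\langle g\rangle$, and the generator $t$ lets us map $l$ to it.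

Let $\mathbb F_pG\rtimes G$ have the product $(\alpha,h)(\beta,h')=(\alpha+h\beta,hh')$, and let $\Theta\colon F\to\mathbb F_pG\rtimes G$ be the homomorphism with $\Theta(y_i)=(0,a_i)$ and $\Theta(t)=(1_G,1)$, where $1_G\in\mathbb F_pG$ is the basis vector given by the identity of $G$. The second component of $\Theta(y)$ is $\bar y$, so $\Theta(R)$ lies in the elementary abelian $p$-group $\mathbb F_pG\times1$, and $\Theta$ induces an $\mathbb F_p$-linear map $\theta\colon L\to\mathbb F_pG$. From $(\alpha,h)^{-1}=(-h^{-1}\alpha,h^{-1})$ we get
\[
(\alpha,h)(\beta,1)(\alpha,h)^{-1}=(\alpha+h\beta,h)(-h^{-1}\alpha,h^{-1})=(h\beta,1),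
\]
so $\theta(h\cdot v)=h\,\theta(v)$ for $h\in G$ and $v\in L$.

Let $\hat g_0$ be a word in $y_1,\dots,y_n$ with image $g$, so that $\Theta(\hat g_0)=(0,g)$, and put $\hat g=t\hat g_0$. Then $\Theta(\hat g)=(1_G,g)$, and by induction $\Theta(\hat g^{\,j})=(1_G+g+\dots+g^{j-1},g^j)$. With $j=p^f$ we obtain $\theta(l)=\sum_{u\in\langle g\rangle}u\neq0$, so $l\ne0$. If $h\in G$ fixes $l$, then it fixes $\theta(l)$, so $h\langle g\rangle=\langle g\rangle$ and $h\in\langle g\rangle$. Conversely, $g$ fixes $l$ by \eqref{eq:fix}.

\medskip\noindent\emph{Step 2: a product of linear forms that separates $l$ from $S$.}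
We claim that $l\notin\mathbb F_ps$ for each $s\in S$. Suppose that $l=cs$ with $c\in\mathbb F_p$ and $s=[\hat x^{\,p^e}]$, and put $x=\bar{\hat x}\in X$. By \eqref{eq:fix}, $x$ fixes $s$, hence $l$, so $x\in\langle g\rangle$ by Step~1. As $|x|=p^e\ge p^f=|g|$, the element $x$ is a generator of $\langle g\rangle$ lying in $X$, contrary to the hypothesis.

So for each $s\in S$ there is a linear form on $L$ that vanishes at $s$ and takes the value $1$ at $l$. Choose $k\ge0$ with $d=p^k\ge|S|$, and list these forms, with repetitions if necessary, as $\lambda_1,\dots,\lambda_d$. The function $P(v)=\prod_{j=1}^d\lambda_j(v)$ on $L$ satisfies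
\begin{equation}\label{eq:sep}
P(s)=0\quad(s\in S),\qquad P(l)=1 .
\end{equation}

\medskip\noindent\emph{Step 3: realizing $P$ as a power map.}
Let $U=U_{d+1}(\mathbb F_p)$. Since $R$ is free on $r_1,\dots,r_m$, there is a homomorphism $\rho\colon R\to U$ with $\rho(r_i)=I+\sum_{j=1}^d\lambda_j([r_i])E_{j,j+1}$. For each $j$, the maps $r\mapsto\rho(r)_{j,j+1}$ and $r\mapsto\lambda_j([r])$ are homomorphisms $R\to\mathbb F_p$ that agree on the basis, so they are equal. Lemma~\ref{lem:unitri} gives, for all $r\in R$,
\begin{equation}\label{eq:rho}
\rho(r^{p^k})=I+P([r])E_{1,d+1},\qquad\rho(r^{p^{k+1}})=I .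
\end{equation}

\medskip\noindent\emph{Step 4: the group $\Gamma$.}
The kernel of $\rho$ is normal in $R$ but need not be normal in $F$, so we intersect its conjugates. For $y\in F$ let $\rho_y\colon R\to U$ be the homomorphism $\rho_y(r)=\rho(yry^{-1})$, and put $M=\bigcap_{y\in F}\ker\rho_y$. If $r\in M$ and $z\in F$, then $\rho_y(zrz^{-1})=\rho_{yz}(r)=I$ for all $y$, so $M$ is normal in $F$. If $w\in R$, then $\rho_{wy}(r)=\rho(w)\rho_y(r)\rho(w)^{-1}$, so $\ker\rho_y$ depends only on the coset $Ry$. Hence $M$ is an intersection of $|G|$ such kernels, and $R/M$ embeds in the direct product of $|G|$ copies of $U$, a finite $p$-group. Let $\Gamma=F/M$ and let $\psi\colon\Gamma\to F/R=G$ be the natural map. Then $\Gamma$ is finite and $\ker\psi=R/M$ is a $p$-group. Applying \eqref{eq:rho} to the elements $yry^{-1}$, whose classes in $L$ are $\bar y\cdot[r]$, we find for every $r\in R$: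
\begin{itemize}
\item[(A)] $r^{p^{k+1}}\in M$;
\item[(B)] $r^{p^k}\in M$ if and only if $P(h\cdot[r])=0$ for all $h\in G$.
\end{itemize}

\medskip\noindent\emph{Step 5: orders.}
Let $\gamma=\hat gM$ and $r=\hat g^{\,p^f}$, so that $\psi(\gamma)=g$ and $[r]=l$. By (A), $\gamma^{p^{f+k+1}}=r^{p^{k+1}}M=1$. By (B) with $h=1$ and $P(l)=1$, we have $\gamma^{p^{f+k}}=r^{p^k}M\neq1$. So $|\gamma|=p^{f+k+1}$.

Let $\delta\in\psi^{-1}(X)$, say $\delta=\hat xM$ with $x=\bar{\hat x}\in X$ of order $p^i$, and put $r=\hat x^{\,p^i}\in R$. If $i=e$, then $[r]\in S$, so $h\cdot[r]\in S$ for all $h\in G$ because $S$ is $G$-invariant; by \eqref{eq:sep} and (B), $r^{p^k}\in M$, and $|\delta|$ divides $p^{e+k}$. If $i<e$, then (A) shows that $|\delta|$ divides $p^{i+k+1}$, which is at most $p^{e+k}$.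
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis of Lemma~\ref{lem:step} is needed. Conjugation invariance of $X$ makes $S$ invariant under $G$, which is what lets \eqref{eq:sep} survive the passage from $\ker\rho$ to $M$. The other two hypotheses enter only in Step~2, to exclude an element $x\in X\cap\langle g\rangle$ of order $p^e$. In all three cases the conclusion itself can fail. If $e=f$ and $X$ contains a conjugate of $g$ or a generator of $\langle g\rangle$, then a conjugate or a power of $\gamma$ of order $|\gamma|=p^{e+k+1}$ lies over $X$. If $f>e$ and $g^{p^{f-e}}\in X$, then $\gamma^{p^{f-e}}$ lies over $X$ and has order $p^{e+k+1}$.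

The generator $t$ cannot simply be omitted. For $G=C_p$, $g=1$, $X=G\setminus\{1\}$ and $F=\mathbb Z$, a group $\Gamma=F/M$ with $|\Gamma|=p^j$ is cyclic, the elements over $X$ have order $p^j$, and those over $g$ have order at most $p^{j-1}$, whereas the lemma requires $|\delta|\le p^{k+1}=|\gamma|$.
\end{remark}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:iter}

Lemma~\ref{lem:step} multiplies the order of $g$ by $p^{k+1}$ and the largest order over $X$ by at most $p^k$. Since it bounds the orders in the \emph{full} preimage of $X$, its hypotheses pass to $\Gamma$, and we can repeat it until the lift of $g$ is ahead.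

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $X_0$ be the set of $p$-elements of $G$ outside $\mathcal C(g)$. If $X_0=\emptyset$, take $\Gamma=G$. Otherwise put $G_0=G$ and $g_0=g$. We construct triples $(G_n,g_n,X_n)$ in which $g_n$ is a $p$-element of the finite group $G_n$ and $X_n\neq\emptyset$ is a conjugation-invariant set of $p$-elements of $G_n$ that contains no generator of $\langle g_n\rangle$. The triple $(G_0,g_0,X_0)$ has these properties. Write $|g_n|=p^{f_n}$ and $p^{e_n}=\max\{|x|:x\in X_n\}$.

Suppose that $(G_n,g_n,X_n)$ is given and $f_n\le e_n$. Lemma~\ref{lem:step} provides $k$, an epimorphism $\psi_n\colon G_{n+1}\to G_n$ whose kernel is a $p$-group, and an element $g_{n+1}$ over $g_n$ of order $p^{f_n+k+1}$. Put $X_{n+1}=\psi_n^{-1}(X_n)$. This set is nonempty and conjugation-invariant. Its elements are $p$-elements, since a $p$-power of each lies in $\ker\psi_n$. A generator of $\langle g_{n+1}\rangle$ maps to a generator of $\langle g_n\rangle$, which is not in $X_n$, so it does not lie in $X_{n+1}$. Finally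
\[
e_{n+1}-f_{n+1}\le(e_n+k)-(f_n+k+1)=e_n-f_n-1 .
\]
So after finitely many steps we reach an $n$ with $f_n>e_n$ (possibly $n=0$). Let $\Gamma=G_n$ and let $\psi\colon\Gamma\to G$ be the composite of the maps $\psi_i$. The order of $\ker\psi$ is the product of the orders of the $\ker\psi_i$, a power of $p$, and $X_n=\psi^{-1}(X_0)$. A longest $p$-element $y$ of $\Gamma$ has order at least $p^{f_n}>p^{e_n}$, so $y\notin X_n$. Thus $\psi(y)$ is a $p$-element of $G$ outside $X_0$, that is, $\psi(y)\in\mathcal C(g)$.
\end{proof}

The case $g=1$ asks for an extension in which all longest $p$-elements lie in the kernel. For $G=C_2$ the dihedral group of order $8$, mapped onto $C_2$ with cyclic kernel of order $4$, is such an extension.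

\section{Several primes and the proofs of the theorems}\label{sec:primes}

Proposition~\ref{prop:main} gives one extension for each prime, and we need a single group in which all the conclusions hold at once. The fiber product over $G$ does this, because an extension with a $q$-group as kernel does not change the orders of $p$-elements for $p\ne q$. This is where the condition on the kernel in Proposition~\ref{prop:main} is used.

\begin{proposition}\label{prop:primes}
Let $G$ be a finite group, let $p_1,\dots,p_u$ $(u\ge1)$ be distinct primes, and let $g_i$ be a $p_i$-element of $G$. There are a finite group $\Gamma$ and an epimorphism $\psi\colon\Gamma\to G$ whose kernel is a direct product $N_1\times\dots\times N_u$ with $N_i$ a $p_i$-group, such that for each $i$ every longest $p_i$-element of $\Gamma$ maps into $\mathcal C(g_i)$.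
\end{proposition}

\begin{proof}
Let $\psi_i\colon\Gamma_i\to G$ be as in Proposition~\ref{prop:main} for $p_i$ and $g_i$, with kernel $N_i$. Let
\[
\Gamma=\{(\gamma_1,\dots,\gamma_u)\in\Gamma_1\times\dots\times\Gamma_u:\psi_1(\gamma_1)=\dots=\psi_u(\gamma_u)\},
\]
and let $\psi$ send $(\gamma_1,\dots,\gamma_u)$ to the common value $\psi_j(\gamma_j)$. Then $\psi$ is onto, since each $\psi_j$ is, and $\ker\psi=N_1\times\dots\times N_u$. Fix $i$ and write $p=p_i$.

\emph{A $p$-element of $\Gamma$ has the same order as its $i$-th component.} Let $(\gamma_1,\dots,\gamma_u)$ be a $p$-element of $\Gamma$ with image $x\in G$. For $j\neq i$, the power $\gamma_j^{|x|}$ is a $p$-element of the $p_j$-group $N_j$, so it is trivial. Thus $|\gamma_j|$ divides $|x|$, which divides $|\gamma_i|$.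

\emph{Every $p$-element $\gamma_i$ of $\Gamma_i$ is the $i$-th component of a $p$-element of $\Gamma$.} Recall that an element $z$ of a finite group is uniquely a product $z=z_pz_{p'}$ of commuting elements with $z_p$ a $p$-element and $|z_{p'}|$ prime to $p$, and that, by uniqueness, homomorphisms preserve this decomposition. Let $x=\psi_i(\gamma_i)$, a $p$-element, and for $j\ne i$ let $z\in\Gamma_j$ lie over $x$ and put $\gamma_j=z_p$. Then $\psi_j(\gamma_j)=x_p=x$, so $(\gamma_1,\dots,\gamma_u)$ is a $p$-element of $\Gamma$.

The two statements give $\exp(\Gamma)_p=\exp(\Gamma_i)_p$, and the $i$-th component $\gamma_i$ of a longest $p$-element of $\Gamma$ is a longest $p$-element of $\Gamma_i$. Its image $\psi_i(\gamma_i)$ lies in $\mathcal C(g_i)$.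
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $G=1$, the family is empty, (a) holds because the empty set generates the trivial group, and (b) holds with $H=1$. Let $G\ne1$.

(a)$\Rightarrow$(b). Let $\psi\colon\Gamma\to G$ be as in Proposition~\ref{prop:primes} for the primes $p\in\pi(G)$ and the elements $g_p$. By Lemma~\ref{lem:basic}(4) there is a minimal-exponent subgroup $H\le\Gamma$ with $\exp(H)=\exp(\Gamma)$. Let $\varphi$ be the restriction of $\psi$ to $H$. A longest $p$-element of $H$ has order $\exp(H)_p=\exp(\Gamma)_p$, so it is a longest $p$-element of $\Gamma$ and maps into $\mathcal C(g_p)$. In particular $\varphi(H)$ meets $\mathcal C(g_p)$, so by \eqref{eq:class} it contains a conjugate of $g_p$, for every $p\in\pi(G)$. By (a), $\varphi(H)=G$. The kernel $H\cap\ker\psi$ is a subgroup of a direct product of $p$-groups with $p\in\pi(G)$. Such a product is nilpotent, and so are its subgroups; and $|H|=|G|\,|\ker\varphi|$ gives $\pi(H)=\pi(G)$.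

(b)$\Rightarrow$(a). Let $x_p\in G$ for $p\in\pi(G)$ and put $K=\langle g_p^{x_p}:p\in\pi(G)\rangle$. For each $p\in\pi(H)=\pi(G)$ choose a longest $p$-element $h_p$ of $H$. By (b), some $G$-conjugate $\varphi(h_p)^{w_p}$ is a generator of $\langle g_p^{x_p}\rangle$, so it lies in $K$. Since $\varphi$ is onto, $w_p=\varphi(z_p)$ for some $z_p\in H$, and $\varphi(h_p^{z_p})\in K$. The elements $h_p^{z_p}$ are longest $p$-elements of $H$, so they generate $H$ by Lemma~\ref{lem:basic}(1). Hence $G=\varphi(H)\le K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:char}]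
Let $G$ be PCIG, invariably generated by a set of elements whose orders are pairwise coprime prime powers. The orders of its nontrivial members are powers of distinct primes in $\pi(G)$. Call $g_p$ the nontrivial member of $p$-power order if there is one, and put $g_p=1$ for the remaining $p\in\pi(G)$. Adding or removing the identity does not affect invariable generation, so condition (a) of Theorem~\ref{thm:B} holds. Condition (b) then gives Theorem~\ref{thm:A} and the implication (i)$\Rightarrow$(iii) of Corollary~\ref{cor:char}. The implication (iii)$\Rightarrow$(ii) is immediate, and (ii)$\Rightarrow$(i) follows from parts (2) and (3) of Lemma~\ref{lem:basic}.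
\end{proof}

\begin{thebibliography}{9}

\bibitem{DL}
Eloisa Detomi and Andrea Lucchini, \emph{Invariable generation with elements of coprime prime-power order}, arXiv:1409.0997 (2014).

\end{thebibliography}
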